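\title{The boundary of a generic solenoidal attractor of the cylinder}

\begin{abstract}
For an integer $\ell\ge2$, a number $\lambda\in(0,1)$ and a function $\tau$ on the circle, the map $(\theta,t)\mapsto(\ell\theta,\lambda t+\tau(\theta))$ of the cylinder has a global attractor bounded above and below by two graphs. We prove that for an open and dense set of functions $\tau$ of class $C^1$, each of these graphs contains finitely many periodic orbits and is a finite union of pieces of their unstable manifolds, as conjectured by Bam\'on, Kiwi, Rivera-Letelier and Urz\'ua. The good set meets every translate of a fixed finite-dimensional space of trigonometric polynomials in a set of full Lebesgue measure. The main step is an estimate showing that the parameter at which two optimal backward orbits tie is a Lipschitz function of the point over which they tie.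
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix an integer $\ell\ge2$ and a number $\lambda\in(0,1)$. Let $\mathbb{T}=\mathbb{R}/\mathbb{Z}$, with its usual distance $d$, and let $T\colon\mathbb{T}\to\mathbb{T}$ be the map $T\theta=\ell\theta$. A continuous function $\tau\colon\mathbb{T}\to\mathbb{R}$ defines a skew product on the cylinder $\mathbb{T}\times\mathbb{R}$,
\[
A(\theta,t)=A_{\lambda,\tau}(\theta,t)=(\ell\theta,\ \lambda t+\tau(\theta)).
\]
The strip $\mathbb{T}\times[-R,R]$ is mapped into itself exactly when $R\ge\|\tau\|_\infty/(1-\lambda)$, and for any such $R$ the \emph{global attractor} is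
\[
\Omega_{\lambda,\tau}=\bigcap_{n\ge0}A^n\big(\mathbb{T}\times[-R,R]\big).
\]
Its \emph{upper} and \emph{lower boundaries} are the graphs of
\[
\rho^+(\theta)=\sup\{t:(\theta,t)\in\Omega_{\lambda,\tau}\},\qquad
\rho^-(\theta)=\inf\{t:(\theta,t)\in\Omega_{\lambda,\tau}\}.
\]
What do these graphs look like?

The map $A$ stretches horizontally by $\ell$, contracts vertically by $\lambda$, and is $\ell$-to-one on the base. A point of the attractor over $\theta$ is determined by a backward orbit $\theta=z_0,z_{-1},z_{-2},\dots$ of $T$: its height is $\sum_{n\ge1}\lambda^{n-1}\tau(z_{-n})$. Moving $z_0$ by $s$ and $z_{-n}$ by $s\ell^{-n}$ traces a curve inside the attractor, of class $C^1$ if $\tau$ is. Thus $\rho^+$ is the upper envelope of uncountably many $C^1$ curves with bounded slopes. This makes $\rho^+$ Lipschitz, but gives no reason for it to be better.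

There is, however, a dynamical reason. A point of the upper boundary has a backward $A$-orbit that stays in the upper boundary, and such orbits accumulate on the set of boundary points whose forward orbits never leave the boundary. If that set is finite, it consists of periodic orbits, and the whole boundary lies in their unstable manifolds. This cannot hold for all $\tau$: for $\tau=0$ the attractor is the circle $\mathbb{T}\times\{0\}$, and both boundaries contain every periodic orbit of $A$. But $\rho^+(\theta)$ is the value of a maximization problem over backward orbits, and one expects a typical $\tau$ to leave few maximizers. The following conjecture is posed by Bam\'on, Kiwi, Rivera-Letelier and Urz\'ua in \cite{BKRU}: \emph{for each $\lambda\in(0,1)$ there is an open and dense set of functions $\tau$ of class $C^1$, in the $C^1$ topology, for which each of the two boundaries contains a finite number of periodic orbits of $A_{\lambda,\tau}$ and is formed by a finite number of pieces of the unstable manifolds of the periodic orbits that it contains.} We prove it.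

Since $A$ is not invertible, we fix the meaning of the terms. The \emph{unstable manifold} $W^u(\mathcal{O})$ of a periodic orbit $\mathcal{O}$ of $A$ is the set of points that have a backward $A$-orbit whose distance to $\mathcal{O}$ tends to $0$. A $T$-periodic point $x$ has a unique periodic preimage $\beta x$. Put
\begin{equation}\label{eq:Phi}
\Phi_x(s)=\Big(x+s \bmod 1,\ \sum_{n\ge1}\lambda^{n-1}\tau\big(\beta^nx+\ell^{-n}s\big)\Big),\quad s\in\mathbb{R},\qquad P_x=\Phi_x(0).
\end{equation}
Lemma~\ref{lem:unstable} shows that the points $P_x$ are the periodic points of $A$ and that the unstable manifold of the orbit of $P_x$ is the finite union of the curves $\Phi_{T^jx}(\mathbb{R})$. The map $\Phi_x$ is continuous, it is injective on every interval of length less than $1$ because its first component is, and it is a $C^1$ immersion if $\tau\in C^1$. It need not be injective on $\mathbb{R}$ (Example~\ref{ex:cos}). A \emph{piece} of the unstable manifold of the orbit of $P_x$ is a set $\Phi_{T^jx}([s_1,s_2])$ with $s_1<s_2$.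

\begin{theorem}\label{thm:main}
There is an open and dense set $\mathcal{U}\subset C^1(\mathbb{T})$ such that for $\tau\in\mathcal{U}$ the upper boundary has the following properties, and likewise the lower boundary.
\begin{itemize}
\item[(1)] It contains a finite, nonzero number of periodic orbits of $A_{\lambda,\tau}$.
\item[(2)] There is a finite nonempty set $F\subset\mathbb{T}$ such that, over the closure of each component of $\mathbb{T}\setminus F$, the boundary is a single piece of the unstable manifold of a periodic orbit contained in the boundary. In particular the boundary is piecewise $C^1$.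
\end{itemize}
\end{theorem}

The set $\mathcal{U}$ is explicit; it is defined in \eqref{eq:U}. To state what else the proof gives, write $\rho_\tau=\rho^+$ and let
\begin{equation}\label{eq:MK}
M(\tau)=\{y\in\mathbb{T}:\rho_\tau(Ty)=\lambda\rho_\tau(y)+\tau(y)\},\qquad
K(\tau)=\{y: T^ny\in M(\tau)\text{ for all }n\ge0\}.
\end{equation}
So $y\in M(\tau)$ when $A$ sends the point of the upper boundary over $y$ to the upper boundary, and $y\in K(\tau)$ when the whole forward orbit of that point stays in the upper boundary.

\begin{theorem}\label{thm:strong}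
Let $\mathcal{U}$ be the set \eqref{eq:U}.
\begin{itemize}
\item[(a)] \emph{(Prevalence.)} There are finitely many trigonometric polynomials $\varphi_1,\dots,\varphi_k$, depending only on $\lambda$ and $\ell$, such that for every $\tau\in C^1$ and Lebesgue almost every $t\in\mathbb{R}^k$, the function $\tau+\sum_it_i\varphi_i$ belongs to $\mathcal{U}$. Hence $\mathcal{U}\cap X$ is open and dense in every topological vector space $X$ of functions that contains the trigonometric polynomials and embeds continuously in $C^1$, for instance $X=C^r$ with $1\le r\le\infty$.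
\item[(b)] \emph{(Low regularity.)} The set $\{\tau:K(\tau)\text{ is finite}\}$ is open and dense in $C^0(\mathbb{T})$. For every Lipschitz $\tau$, the set $K(\tau+\sum_it_i\varphi_i)$ is finite for almost every $t$. If $K(\tau)$ is finite, the upper boundary lies in a finite union of pieces of the unstable manifolds of the finitely many periodic orbits that it contains.
\item[(c)] \emph{(Locking.)} For $r\in\{0,1,2,\dots,\infty\}$ and $\tau\in C^r$ the following are equivalent: $K(\tau)$ is finite; $T|_{K(\tau)}$ is injective; $K(\tau')=K(\tau)$ for all $\tau'$ in a $C^r$-neighborhood of $\tau$.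
\item[(d)] \emph{(Corners.)} For $\tau\in\mathcal{U}$, the set $F$ of Theorem~\ref{thm:main} for the upper boundary can be taken to be exactly the set where $\rho^+$ is not differentiable. At each point of $F$ the left derivative of $\rho^+$ is strictly smaller than the right derivative. For $\rho^-$ it is strictly larger.
\end{itemize}
\end{theorem}

The proof revolves around \emph{ties}: pairs of maximizing backward orbits of the same point that differ at the first step back. Every $\tau$ has a tie, so ties cannot be perturbed away. The set $\mathcal{U}$ is defined by two open conditions on them (Section~\ref{sec:ties}): no tie lies over a point of $K(\tau)$, and at each tie the two curves have different slopes. The first condition forces $K(\tau)$ to be finite and makes $\rho^+$ locally a maximum of finitely many $C^1$ functions (Section~\ref{sec:finite}); the second makes their crossings isolated (Section~\ref{sec:shape}). Density is the heart of the matter (Section~\ref{sec:density}). We cover the bad parameters $t\in\mathbb{R}^k$ by a hyperplane and countably many Borel sets, each of which comes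 with a coordinate direction in which its slices are null: a slice is either a Lipschitz image of a null subset of the circle or the set of critical values of a $C^1$ function of one variable.

The involution $(\theta,t)\mapsto(\theta,-t)$ conjugates $A_{\lambda,\tau}$ to $A_{\lambda,-\tau}$. It exchanges the two attractors and the curves \eqref{eq:Phi} for $\tau$ and $-\tau$, and it gives $\rho^-_\tau=-\rho^+_{-\tau}$. We therefore study only the upper boundary until Section~\ref{sec:end}.

\section{Backward orbits and the upper boundary}\label{sec:backward}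

Let
\[
\widehat{\mathbb{T}}=\{z=(z_0,z_{-1},z_{-2},\dots)\in\mathbb{T}^{\mathbb{N}}:\ Tz_{-n-1}=z_{-n}\text{ for all }n\ge0\}
\]
be the space of backward orbits of $T$. It is closed in the product $\mathbb{T}^{\mathbb{N}}$, hence compact and metrizable. We say that $z$ \emph{lies over} $z_0$. Two operations act on $\widehat{\mathbb{T}}$: the shift $\sigma z=(z_{-1},z_{-2},\dots)$, and, for $s\in\mathbb{R}$, the translation $z+s=(z_{-n}+s\ell^{-n})_{n\ge0}$. The translations form a jointly continuous action of $\mathbb{R}$, and $z\mapsto z+s$ is a bijection from the elements over $\theta$ to the elements over $\theta+s$. For $\tau\in C^0$ put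
\begin{equation}\label{eq:S}
S_\tau(z)=\sum_{n\ge1}\lambda^{n-1}\tau(z_{-n}),\qquad\text{so that}\qquad S_\tau(z)=\tau(z_{-1})+\lambda S_\tau(\sigma z).
\end{equation}
The function $S_\tau(z)$ is linear in $\tau$, bounded by $\|\tau\|_\infty/(1-\lambda)$, and jointly continuous on $C^0\times\widehat{\mathbb{T}}$, since the series converges uniformly on bounded sets of $\tau$. Because $\sum_{n\ge1}\lambda^{n-1}\ell^{-n}=1/(\ell-\lambda)$, a Lipschitz $\tau$ satisfies
\begin{equation}\label{eq:lip}
|S_\tau(z+s)-S_\tau(z)|\le\frac{\operatorname{Lip}(\tau)}{\ell-\lambda}\,|s|.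
\end{equation}
If $\tau\in C^1$, termwise differentiation shows that $s\mapsto S_\tau(z+s)$ is $C^1$ with derivative $S'_\tau(z+s)$, where
\begin{equation}\label{eq:Sprime}
S'_\tau(z)=\sum_{n\ge1}\lambda^{n-1}\ell^{-n}\tau'(z_{-n})=\frac{1}{\ell}\,\tau'(z_{-1})+\frac{\lambda}{\ell}\,S'_\tau(\sigma z).
\end{equation}
We call $S'_\tau(z)$ the \emph{slope} of $z$. It is jointly continuous on $C^1\times\widehat{\mathbb{T}}$.

\begin{lemma}\label{lem:rho}
For $\tau\in C^0$ we have $\Omega_{\lambda,\tau}=\{(z_0,S_\tau(z)):z\in\widehat{\mathbb{T}}\}$ and $\rho_\tau(\theta)=\max\{S_\tau(z):z_0=\theta\}$. The function $(\tau,\theta)\mapsto\rho_\tau(\theta)$ is continuous on $C^0\times\mathbb{T}$, and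
\begin{equation}\label{eq:functional}
\rho_\tau(\theta)=\max\{\lambda\rho_\tau(y)+\tau(y):Ty=\theta\}.
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:S}, $(z_0,S_\tau(z))=A^n(z_{-n},S_\tau(\sigma^nz))$ for all $n$, and $|S_\tau|\le R$; so $(z_0,S_\tau(z))\in\Omega_{\lambda,\tau}$. Conversely, let $(\theta,t)\in\Omega_{\lambda,\tau}$. For each $n$ write $(\theta,t)=A^n(y,u)$ with $|u|\le R$ and choose $z^n\in\widehat{\mathbb{T}}$ with $z^n_{-n}=y$. Then $z^n_0=\theta$ and $t=\sum_{j=1}^n\lambda^{j-1}\tau(z^n_{-j})+\lambda^nu$, so $|t-S_\tau(z^n)|\le2\lambda^nR$. A limit point $z$ of the $z^n$ has $z_0=\theta$ and $S_\tau(z)=t$. The formula for $\rho_\tau$ follows, the maximum being attained by compactness.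

Two maxima over the same set differ by at most the supremum of the difference. This gives $\|\rho_\tau-\rho_{\tau'}\|_\infty\le\|\tau-\tau'\|_\infty/(1-\lambda)$ and, using the bijection $z\mapsto z+s$,
\[
|\rho_\tau(\theta+s)-\rho_\tau(\theta)|\le\sup_z|S_\tau(z+s)-S_\tau(z)|\le\frac{\omega_\tau(|s|)}{1-\lambda},
\]
where $\omega_\tau$ is the modulus of continuity of $\tau$. Joint continuity follows. Finally, an element over $\theta$ is a preimage $y=z_{-1}$ of $\theta$ together with an arbitrary element $\sigma z$ over $y$; maximizing \eqref{eq:S} first over $\sigma z$ and then over $y$ gives \eqref{eq:functional}.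
\end{proof}

By \eqref{eq:functional}, $\rho_\tau(Ty)\ge\lambda\rho_\tau(y)+\tau(y)$ for all $y$, the set $M(\tau)$ is where equality holds, and every point of $\mathbb{T}$ has a preimage in $M(\tau)$. Call $z$ \emph{optimal} for $\tau$ if $S_\tau(z)=\rho_\tau(z_0)$, and let $\operatorname{Opt}(\tau)$ be the set of such $z$. Over every point lies an optimal element. The sets
\[
Y_n(\tau)=\{y:\ y,Ty,\dots,T^{n-1}y\in M(\tau)\}
\]
decrease to $K(\tau)$. The next lemma says that optimality can be tested one step at a time, and that all these sets depend on $\tau$ upper semicontinuously.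

\begin{lemma}\label{lem:basic}
Let $\tau\in C^0$.
\begin{itemize}
\item[(a)] Let $G(\tau)$ denote any of $\operatorname{Opt}(\tau)$, $M(\tau)$, $Y_n(\tau)$, $K(\tau)$. The set of pairs $(\tau,p)$ with $p\in G(\tau)$ is closed. Hence, if a compact set $C$ is disjoint from $G(\tau)$, it is disjoint from $G(\tau')$ for all $\tau'$ in a $C^0$-neighborhood of $\tau$.
\item[(b)] An element $z$ is optimal if and only if $z_{-n}\in M(\tau)$ for all $n\ge1$. In particular $\sigma z$ is optimal if $z$ is, and every $y\in M(\tau)$ equals $z_{-1}$ for some optimal $z$.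
\item[(c)] If $y\in M(\tau)$ and $Ty\in K(\tau)$, then $y\in K(\tau)$. The set $K(\tau)$ is compact and nonempty, and $TK(\tau)=K(\tau)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Each set is defined by equalities between jointly continuous functions, so it is closed. If $\tau_j\to\tau$ and $p_j\in C\cap G(\tau_j)$, a limit point of the $p_j$ lies in $C\cap G(\tau)$.

(b) Write $\rho=\rho_\tau$, $S=S_\tau$, $M=M(\tau)$. If all $z_{-n}$, $n\ge1$, lie in $M$, then
$\rho(z_0)=\sum_{n=1}^m\lambda^{n-1}\tau(z_{-n})+\lambda^m\rho(z_{-m})$ for all $m$, and the right side tends to $S(z)$. If $z$ is optimal, then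
\[
\rho(z_0)=\tau(z_{-1})+\lambda S(\sigma z)\le\tau(z_{-1})+\lambda\rho(z_{-1})\le\rho(z_0).
\]
Both inequalities are equalities; so $z_{-1}\in M$ and, since $\lambda>0$, $\sigma z$ is optimal. Iterate. If $y\in M$, take an optimal $z'$ over $y$; then $z=(Ty,z'_0,z'_{-1},\dots)$ is optimal by the criterion just proved.

(c) The first claim and the inclusion $TK(\tau)\subset K(\tau)$ are the definition of $K(\tau)$. A point of $K(\tau)$ has a preimage in $M$, which lies in $K(\tau)$ by the first claim. The sets $Y_n(\tau)$ are compact by (a) and nonempty, because $z_{-n}\in Y_n(\tau)$ for optimal $z$; so their intersection is compact and nonempty.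
\end{proof}

The last line of the proof also shows that an optimal backward orbit $z_{-n}$ accumulates on $K(\tau)$. Here is the picture that Theorem~\ref{thm:main} declares typical.

\begin{example}\label{ex:cos}
Let $\tau(\theta)=\cos2\pi\theta$ and $\|u\|=d(u,0)$. Since $\|Tu\|\le\ell\|u\|$, every $z$ satisfies $\|z_{-n}\|\ge\ell^{-n}\|z_0\|$. As $\tau(u)$ is a strictly decreasing function of $\|u\|$, we get $S_\tau(z)\le\sum_n\lambda^{n-1}\cos(2\pi\ell^{-n}\|z_0\|)$, with equality if and only if $\|z_{-n}\|=\ell^{-n}\|z_0\|$ for all $n$. Equality holds for $z=(\vartheta\ell^{-n})_{n\ge0}$ with $|\vartheta|\le\frac12$. It holds for no other $z$: if $u_n$ is a lift of $z_{-n}$ with $|u_n|=\ell^{-n}\|z_0\|$, then for $n\ge1$ the numbers $\ell u_{n+1}$ and $u_n$ are congruent modulo $1$ and have the same modulus, less than $\frac12$, so they are equal; take $\vartheta=\ell u_1$. Therefore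
\[
\rho_\tau(\vartheta)=\sum_{n\ge1}\lambda^{n-1}\cos(2\pi\ell^{-n}\vartheta)\quad\text{for }|\vartheta|\le\tfrac12,\qquad M(\tau)=\Big[-\frac{1}{2\ell},\frac{1}{2\ell}\Big].
\]
On $M(\tau)$ we have $\|Ty\|=\ell\|y\|$, so $K(\tau)=\{0\}$. The upper boundary is the single piece $\Phi_0([-\frac12,\frac12])$ of the unstable manifold of the fixed point $P_0$. Over $\theta=\frac12$ lie two optimal elements, given by $\vartheta=\pm\frac12$, and $\Phi_0(\frac12)=\Phi_0(-\frac12)$: the curve $\Phi_0$ crosses itself. The slopes there are $\mp2\pi\sum_n\lambda^{n-1}\ell^{-n}\sin(\pi\ell^{-n})$, so $\rho_\tau$ has a corner with negative left derivative and positive right derivative; see Figure~\ref{fig:cos}. If $\ell$ is odd, translation by $\frac12$ commutes with $T$ and carries $\tau$ to $-\tau$, so the lower boundary has the same description with the fixed point $\frac12$ in place of $0$.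
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=7,yscale=1.2]
\draw[->] (0,-0.9) -- (1.06,-0.9) node[right] {$\theta$};
\draw[gray] (0,-0.9) node[below,black] {$0$} -- (0,2.2);
\draw[gray] (1,-0.9) node[below,black] {$1$} -- (1,2.2);
\draw (0.5,-0.85) -- (0.5,-0.95) node[below] {$\frac12$};
\draw[very thick,domain=0:0.5,samples=40] plot (\x,{cos(180*\x)+0.5*cos(90*\x)+0.25*cos(45*\x)+0.125*cos(22.5*\x)+0.125});
\draw[dashed,domain=0.5:1,samples=40] plot (\x,{cos(180*\x)+0.5*cos(90*\x)+0.25*cos(45*\x)+0.125*cos(22.5*\x)+0.125});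
\draw[very thick,domain=0.5:1,samples=40] plot (\x,{cos(180*(1-\x))+0.5*cos(90*(1-\x))+0.25*cos(45*(1-\x))+0.125*cos(22.5*(1-\x))+0.125});
\draw[dashed,domain=0:0.5,samples=40] plot (\x,{cos(180*(1-\x))+0.5*cos(90*(1-\x))+0.25*cos(45*(1-\x))+0.125*cos(22.5*(1-\x))+0.125});
\node[circle,fill,inner sep=1.5pt,label=left:{$P_0$}] at (0,2) {};
\node[circle,fill,inner sep=1.5pt,label=right:{$P_0$}] at (1,2) {};
\end{tikzpicture}
\caption{The case $\tau(\theta)=\cos2\pi\theta$, $\ell=2$, $\lambda=\frac12$; the two vertical sides are identified. The upper boundary of the attractor (solid) is one arc of the unstable manifold of the fixed point $P_0$. The unstable manifold crosses itself over $\theta=\frac12$, producing the corner, and continues below the boundary (dashed).}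
\label{fig:cos}
\end{figure}

The next example shows two ways in which $K(\tau)$ can be infinite. They reappear as the two steps of the proof of Proposition~\ref{prop:inj}.

\begin{example}\label{ex:bad}
(i) Let $\tau=\psi\circ T-\lambda\psi$ with $\psi$ continuous. The series \eqref{eq:S} telescopes to $S_\tau(z)=\psi(z_0)$. The attractor is the graph of $\psi$, every $z$ is optimal, and $M(\tau)=K(\tau)=\mathbb{T}$.

(ii) Let $\ell=3$ and let $\tau$ vanish on $[-\frac13,\frac13]$ and be negative on $(\frac13,\frac23)$. Then $S_\tau\le0$, with equality for $z=(\vartheta3^{-n})_n$, $|\vartheta|\le\frac12$. So $\rho_\tau=0$, $M(\tau)=[-\frac13,\frac13]$, and $K(\tau)$, the set of points whose orbits avoid $(\frac13,\frac23)$, is the middle-thirds Cantor set. It is infinite but has measure zero. A small perturbation collapses it: for every $\varepsilon>0$ the elements $(\vartheta3^{-n})_n$, $|\vartheta|\le\frac12$, maximize both $S_\tau$ and $S_{\cos2\pi\theta}$ and are the only maximizers of the latter, so $K(\tau+\varepsilon\cos2\pi\theta)=\{0\}$ as in Example~\ref{ex:cos}.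
\end{example}

\section{Periodic orbits and their unstable manifolds}\label{sec:unstable}

The set $\operatorname{Per}(T)$ of periodic points is countable, since $T^px=x$ means $(\ell^p-1)x=0$ in $\mathbb{T}$. The map $T$ is injective on it: if $Tu=Tv$ and $u,v$ have periods $p,q$, then $u=T^{pq}u=T^{pq}v=v$. So $T$ is a bijection of $\operatorname{Per}(T)$, with inverse $\beta$. For $x\in\operatorname{Per}(T)$ let
\[
\hat x=(x,\beta x,\beta^2x,\dots)\in\widehat{\mathbb{T}},\qquad\text{so that}\qquad\Phi_x(s)=\big(x+s,\ S_\tau(\hat x+s)\big).
\]

\begin{lemma}\label{lem:unstable}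
Let $\tau\in C^0$ and $x,y\in\operatorname{Per}(T)$.
\begin{itemize}
\item[(a)] $A(\Phi_x(s))=\Phi_{Tx}(\ell s)$. The periodic points of $A$ are exactly the points $P_x$.
\item[(b)] The unstable manifold of the orbit $\{P_{T^jx}\}_j$ is $\bigcup_j\Phi_{T^jx}(\mathbb{R})$.
\item[(c)] The orbit of $P_x$ is contained in the upper boundary if and only if $x\in K(\tau)$.
\item[(d)] If $\hat x+s=\hat y+r$ in $\widehat{\mathbb{T}}$, then $x=y$ and $s=r$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The element $u=\widehat{Tx}+\ell s$ has $u_{-n}=\beta^{n-1}x+s\ell^{-(n-1)}$ for $n\ge1$, that is, $\sigma u=\hat x+s$. So \eqref{eq:S} reads $S_\tau(u)=\tau(x+s)+\lambda S_\tau(\hat x+s)$, which is the first claim. With $s=0$ it gives $AP_x=P_{Tx}$, so $P_x$ is periodic. If $A^p(x,t)=(x,t)$, then $T^px=x$, and $A^p$ acts on the line $\{x\}\times\mathbb{R}$ as an affine map of slope $\lambda^p<1$. Its unique fixed point is $P_x$.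

(b) By (a), $\Phi_x(s)$ has the backward orbit $\Phi_{\beta^nx}(\ell^{-n}s)$. Its distance to $P_{\beta^nx}$ tends to $0$, because only finitely many continuous maps $\Phi_{\beta^nx}$ occur. Conversely, let $q_{-n}=(y_{-n},t_{-n})$ be a backward $A$-orbit whose distance to the orbit of $P_x$ tends to $0$. Choose $\delta>0$ with $(\ell+1)\delta<1$ and, if $x$ is not fixed, with $(\ell+1)\delta$ less than the least distance between distinct points of the $T$-orbit of $x$. For $n\ge n_0$ write $y_{-n}=x_n+s_n$ with $x_n$ in the orbit of $x$ and $|s_n|<\delta$. Applying $T$ to $y_{-n-1}$ gives $x_n+s_n=Tx_{n+1}+\ell s_{n+1}$, so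
\[
d(Tx_{n+1},x_n)\le|s_n|+\ell|s_{n+1}|<(\ell+1)\delta .
\]
Hence $Tx_{n+1}=x_n$, that is, $x_{n+1}=\beta x_n$. Then $\ell s_{n+1}-s_n$ is an integer of modulus less than $1$, so it is $0$. Thus $(y_{-n_0},y_{-n_0-1},\dots)=\widehat{x_{n_0}}+s_{n_0}$. The heights $t_{-n}$ are bounded, so
\[
t_{-n_0}=\sum_{j=1}^m\lambda^{j-1}\tau(y_{-n_0-j})+\lambda^mt_{-n_0-m}\ \longrightarrow\ S_\tau\big(\widehat{x_{n_0}}+s_{n_0}\big)\quad(m\to\infty).
\]
Therefore $q_{-n_0}=\Phi_{x_{n_0}}(s_{n_0})$, and (a) gives $q_0=\Phi_{T^{n_0}x_{n_0}}(\ell^{n_0}s_{n_0})$.

(c) If all $P_{T^jx}$ lie on the graph of $\rho_\tau$, then $AP_{T^jx}=P_{T^{j+1}x}$ says that $T^jx\in M(\tau)$ for all $j$. Conversely, if $x\in K(\tau)$, the whole $T$-orbit of $x$ lies in $M(\tau)$. By Lemma~\ref{lem:basic}(b) each $\widehat{T^jx}$ is optimal, which means that $P_{T^jx}$ lies on the graph.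

(d) In $\mathbb{T}$ we have $\beta^nx-\beta^ny=(r-s)\ell^{-n}\to0$. The left side takes finitely many values, so it is $0$ for large $n$, and $x=y$. Then $(r-s)\ell^{-n}\in\mathbb{Z}$ for all $n$, so $r=s$.
\end{proof}

The curve $\Phi_x$ winds around the cylinder infinitely often. To compare its different turns over a given point we pass to the universal cover of the base, where each turn becomes a graph. Let $\mathcal{P}\subset\mathbb{R}$ be the countable set of lifts of periodic points. For $a\in\mathcal{P}$ with class $x\in\operatorname{Per}(T)$ define the \emph{branch}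
\[
\zeta_a(\vartheta)=\hat x+(\vartheta-a)\in\widehat{\mathbb{T}},\qquad g_a(\vartheta)=S_\tau(\zeta_a(\vartheta)),\qquad\vartheta\in\mathbb{R}.
\]
Then $\zeta_a(\vartheta)$ lies over the class of $\vartheta$, and $\Phi_x(\vartheta-a)=(\vartheta\bmod1,g_a(\vartheta))$. Viewing $\rho_\tau$ as a $1$-periodic function on $\mathbb{R}$, we have $g_a\le\rho_\tau$, with equality at $\vartheta$ exactly when $\zeta_a(\vartheta)$ is optimal. By Lemma~\ref{lem:unstable}(d),
\begin{equation}\label{eq:distinct}
\zeta_a(\vartheta)\ne\zeta_b(\vartheta)\quad\text{for all }\vartheta\text{, whenever }a\ne b .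
\end{equation}
This is injectivity in $\widehat{\mathbb{T}}$, not in the cylinder: $g_a(\vartheta)=g_b(\vartheta)$ is possible, as for $g_0$ and $g_1$ at $\vartheta=\frac12$ in Example~\ref{ex:cos}. If $\tau\in C^1$, then $g_a$ is $C^1$ and $g_a'(\vartheta)=S'_\tau(\zeta_a(\vartheta))$.

\section{Ties and two open conditions}\label{sec:ties}

A \emph{fork} is a pair $(z,w)\in\widehat{\mathbb{T}}^2$ with $z_0=w_0$ and $z_{-1}\ne w_{-1}$. Distinct points with the same image under $T$ are at distance at least $1/\ell$, so the forks are the pairs with $z_0=w_0$ and $d(z_{-1},w_{-1})\ge1/\ell$. They form a compact set $\mathcal{F}$. A \emph{tie} of $\tau$ is a fork $(z,w)$ with $z,w\in\operatorname{Opt}(\tau)$. By Lemma~\ref{lem:basic}(b), there is a tie over $\theta$ if and only if $\theta$ has two preimages in $M(\tau)$.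

\begin{lemma}\label{lem:tie}
Every $\tau\in C^0$ has a tie.
\end{lemma}

\begin{proof}
Otherwise each $\theta$ has exactly one preimage $h(\theta)$ in $M(\tau)$. The graph $\{(Ty,y):y\in M(\tau)\}$ of $h$ is compact, so $h$ is continuous. Let $H\colon\mathbb{R}\to\mathbb{R}$ be a continuous lift of $h$; then $H(\vartheta+1)-H(\vartheta)$ is an integer $m$. From $T\circ h=\mathrm{id}$ we see that $\ell H(\vartheta)-\vartheta$ is continuous with integer values, hence constant. Comparing $\vartheta$ with $\vartheta+1$ gives $\ell m=1$, which is impossible for $\ell\ge2$.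
\end{proof}

So the most one can ask is that ties be well placed and nondegenerate. Consider the conditions
\begin{itemize}
\item[(Inj)] $T|_{K(\tau)}$ is injective;
\item[(Tr)] $\tau\in C^1$ and $S'_\tau(z)\ne S'_\tau(w)$ for every tie $(z,w)$ of $\tau$.
\end{itemize}
Condition (Inj) holds if and only if no tie lies over a point of $K(\tau)$. Indeed, two points of $K(\tau)$ with the same image $\theta$ are two preimages in $M(\tau)$ of the point $\theta\in K(\tau)$; conversely two preimages in $M(\tau)$ of a point of $K(\tau)$ belong to $K(\tau)$ by Lemma~\ref{lem:basic}(c). Define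
\begin{equation}\label{eq:U}
\mathcal{U}^+=\{\tau\in C^1:\ \tau\text{ satisfies (Inj) and (Tr)}\},\qquad\mathcal{U}=\{\tau:\ \tau\in\mathcal{U}^+\text{ and }-\tau\in\mathcal{U}^+\}.
\end{equation}
Example~\ref{ex:cos} shows that $\cos2\pi\theta$ belongs to $\mathcal{U}^+$, and to $\mathcal{U}$ when $\ell$ is odd.

\begin{lemma}\label{lem:open}
Condition \emph{(Inj)} is open in $C^0$ and \emph{(Tr)} is open in $C^1$. So $\mathcal{U}^+$ and $\mathcal{U}$ are open in $C^1$.
\end{lemma}

\begin{proof}
Let $\tau_j\to\tau$ in $C^0$ and let $(z^j,w^j)$ be a tie of $\tau_j$. Since $\mathcal{F}$ is compact, a subsequence converges to a fork $(z,w)$, which is a tie of $\tau$ by Lemma~\ref{lem:basic}(a). If $z^j_0\in K(\tau_j)$ for all $j$, then $z_0\in K(\tau)$ by the same lemma; so failure of (Inj) passes to the limit. If $\tau_j\to\tau$ in $C^1$ and $S'_{\tau_j}(z^j)=S'_{\tau_j}(w^j)$, then $S'_\tau(z)=S'_\tau(w)$ by continuity of $S'$; so failure of (Tr) passes to the limit.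
\end{proof}

\section{Injectivity, finiteness and locking}\label{sec:finite}

An expanding map that is invertible on a compact invariant set has a contracting inverse there, and a compact set that is mapped onto itself by a uniform local contraction is finite. This is the first part of the next lemma. The rest says that near $K(\tau)$ an optimal backward orbit has no choice, and that this rigidity survives perturbation of $\tau$.

\begin{lemma}\label{lem:lock}
Let $\tau\in C^0$ and $K=K(\tau)$. Then \emph{(Inj)} holds if and only if $K$ is finite. In that case $K\subset\operatorname{Per}(T)$, $\beta K=K$, and there are $\eta>0$, $N\ge1$ and a $C^0$-neighborhood $\mathcal{V}$ of $\tau$ such that for all $\tau'\in\mathcal{V}$: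
\begin{itemize}
\item[(i)] if $x\in K$, $|s|\le\eta$, $y\in M(\tau')$ and $Ty=x+s$, then $y=\beta x+s/\ell$;
\item[(ii)] every point of $Y_N(\tau')$ has the form $x+s$ with $x\in K$ and $|s|<\eta$;
\item[(iii)] every $z\in\operatorname{Opt}(\tau')$ has the form $\hat x+s$ with $x\in K$ and $|s|<s_*:=\ell^N\eta$;
\item[(iv)] $K(\tau')=K$.
\end{itemize}
\end{lemma}

\begin{proof}
If $K$ is finite, the surjection $T|_K\colon K\to K$ is injective. Conversely, assume (Inj). Then $T|_K$ is a continuous bijection of a compact set, so its inverse $h$ is uniformly continuous: there is $\delta_0>0$ such that $d(hx,hy)\le1/(2\ell)$ whenever $x,y\in K$ and $d(x,y)<\delta_0$. The map $T$ multiplies distances at most $1/(2\ell)$ exactly by $\ell$, so $d(hx,hy)=d(x,y)/\ell$ for such $x,y$. Cover $K$ by $n_0$ subsets of diameter less than $\delta_0$. Their images under $h^n$ cover $h^nK=K$ and have diameter less than $\delta_0\ell^{-n}$. Among any $n_0+1$ points of $K$, two are therefore at distance less than $\delta_0\ell^{-n}$, for every $n$; hence $\#K\le n_0$. Now $T$ permutes the finite set $K$, so its points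 are periodic and $h=\beta|_K$.

(i) For $\eta\ge0$ let $C_\eta$ be the compact set of points $x'+s/\ell$ with $Tx'\in K$, $x'\ne\beta Tx'$ and $|s|\le\eta$. The finite set $C_0$ is disjoint from $M(\tau)$: a point $x'\in C_0\cap M(\tau)$ would lie in $K$ by Lemma~\ref{lem:basic}(c), and $x'$ and $\beta Tx'$ would contradict (Inj). Since $M(\tau)$ is closed, $C_\eta$ is disjoint from it for small $\eta>0$, and by Lemma~\ref{lem:basic}(a) from $M(\tau')$ for $\tau'$ near $\tau$. The preimages of $x+s$ are the points $x'+s/\ell$ with $Tx'=x$, and all of them except $\beta x+s/\ell$ lie in $C_\eta$.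

(ii) Let $U$ be the open $\eta$-neighborhood of $K$. The compact sets $Y_n(\tau)\setminus U$ decrease to the empty set, so one of them, $Y_N(\tau)\setminus U$, is empty. Apply Lemma~\ref{lem:basic}(a) to the compact set $\mathbb{T}\setminus U$.

(iii) Let $z\in\operatorname{Opt}(\tau')$. All $z_{-n}$, $n\ge1$, lie in $M(\tau')$. So $z_{-N}\in Y_N(\tau')$, and $z_{-N}=x+s$ with $x\in K$, $|s|<\eta$. By (i) and induction on $j$, $z_{-N-j}=\beta^jx+s\ell^{-j}$; the induction continues because $\beta^jx\in K$ and $|s\ell^{-j}|\le\eta$. Applying $T$ gives $z_{-N+j}=T^jx+s\ell^j$ for $0\le j\le N$. Together these say that $z=\widehat{T^Nx}+\ell^Ns$.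

(iv) Let $x\in K$. It has a preimage in $M(\tau')$, which is $\beta x$ by (i) with $s=0$. So $K=\beta K\subset M(\tau')$, and $TK=K$ gives $K\subset K(\tau')$. Conversely, let $y\in K(\tau')$ and $j\ge0$. Then $T^jy\in K(\tau')\subset Y_N(\tau')$, so $T^jy=x+s$ with $x\in K$ and $|s|<\eta$. The points $T^{j-1}y,\dots,Ty,y$ lie in $M(\tau')$, so $j$ applications of (i) give $y=\beta^jx+s\ell^{-j}$. Thus $d(y,K)<\eta\ell^{-j}$ for all $j$, and $y\in K$.
\end{proof}

In terms of branches, part (iii) reduces the uncountable maximization defining $\rho_\tau$ to a finite one.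

\begin{proposition}\label{prop:finitemax}
Let $\tau\in C^0$ satisfy \emph{(Inj)}, and let $K$ and $s_*$ be as in Lemma~\ref{lem:lock}.
\begin{itemize}
\item[(a)] The periodic orbits of $A$ contained in the upper boundary are the orbits of the points $P_x$, $x\in K$. Their number is finite and nonzero.
\item[(b)] The upper boundary is contained in $\bigcup_{x\in K}\Phi_x([-s_*,s_*])$.
\item[(c)] Let $I\subset\mathbb{R}$ be a bounded interval and let $\mathcal{A}_I$ be the finite set of lifts of points of $K$ at distance at most $s_*$ from $I$. For $\vartheta\in I$, the optimal elements over $\vartheta$ are the $\zeta_a(\vartheta)$ with $a\in\mathcal{A}_I$ and $g_a(\vartheta)=\rho_\tau(\vartheta)$. In particular $\rho_\tau=\max_{a\in\mathcal{A}_I}g_a$ on $I$.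
\end{itemize}
\end{proposition}

\begin{proof}
Part (a) follows from Lemma~\ref{lem:unstable}(a),(c), since $K$ is a finite nonempty set of periodic points. Let $z$ be optimal over $\vartheta$. By Lemma~\ref{lem:lock}(iii), $z=\hat x+s$ with $x\in K$ and $|s|<s_*$. Then $(z_0,\rho_\tau(z_0))=\Phi_x(s)$, which gives (b). Moreover $a=\vartheta-s$ is a lift of $x$ within $s_*$ of $\vartheta$, and $z=\zeta_a(\vartheta)$, which gives (c).
\end{proof}

\section{The shape of the boundary}\label{sec:shape}

A maximum of finitely many $C^1$ functions can switch between them infinitely often: think of $\max\{0,h^3\sin(1/h)\}$ near $h=0$. Switches can accumulate only at a point where two of the functions agree to first order, and this is what (Tr) excludes. Let $F=F(\tau)\subset\mathbb{T}$ be the set of points over which there are at least two optimal elements.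

\begin{proposition}\label{prop:shape}
Let $\tau\in\mathcal{U}^+$. Then $F$ is finite and nonempty. Over the closure of each component of $\mathbb{T}\setminus F$ the upper boundary is a single piece $\Phi_x([s_1,s_2])$ with $x\in K(\tau)$. The function $\rho_\tau$ is $C^1$ on $\mathbb{T}\setminus F$, and at each point of $F$ its left derivative is strictly smaller than its right derivative.
\end{proposition}

\begin{proof}
\emph{Distinct optimal elements over the same point have distinct slopes.} Condition (Tr) says this only for elements that differ at the first step back. Let $z\ne w$ be optimal with $z_0=w_0$, and let $m\ge0$ be maximal with $z_{-j}=w_{-j}$ for all $j\le m$. Then $(\sigma^mz,\sigma^mw)$ is a tie, and $m$ applications of \eqref{eq:Sprime} give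
\[
S'_\tau(z)-S'_\tau(w)=(\lambda/\ell)^m\big(S'_\tau(\sigma^mz)-S'_\tau(\sigma^mw)\big)\ne0 .
\]
For $a\in\mathcal{P}$ let $E_a=\{\vartheta\in\mathbb{R}:g_a(\vartheta)=\rho_\tau(\vartheta)\}$, a closed set. By \eqref{eq:distinct} and the preceding lines,
\begin{equation}\label{eq:transverse}
g_a'(\vartheta)\ne g_b'(\vartheta)\quad\text{whenever }a\ne b\text{ and }\vartheta\in E_a\cap E_b .
\end{equation}
By Proposition~\ref{prop:finitemax}(c) and \eqref{eq:distinct}, for a bounded interval $I$ the sets $E_a$, $a\in\mathcal{A}_I$, cover $I$, and a point of $I$ projects into $F$ if and only if it lies in at least two of them.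

\emph{$F$ is finite and nonempty.} Take $I=[0,1]$ and $a\ne b$ in $\mathcal{A}_I$. Each point of $E_a\cap E_b\cap I$ is a zero of $g_a-g_b$ at which the derivative does not vanish, hence an isolated zero. A compact set all of whose points are isolated is finite. So $F$ is finite, and it is nonempty by Lemma~\ref{lem:tie}.

\emph{Pieces.} Lift a component of $\mathbb{T}\setminus F$ to an interval $I=(\alpha,\alpha')$, of length at most $1$. The finitely many sets $E_a\cap I$, $a\in\mathcal{A}_I$, are closed in $I$, cover $I$, and are pairwise disjoint because $I$ projects outside $F$. As $I$ is connected, $I\subset E_a$ for one $a$, and then $[\alpha,\alpha']\subset E_a$. So $\rho_\tau=g_a$ on $[\alpha,\alpha']$, a $C^1$ function, and the graph of $\rho_\tau$ over the closure of the component is $\Phi_x([\alpha-a,\alpha'-a])$, where $x\in K(\tau)$ is the class of $a$.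

\emph{Corners.} Let $\vartheta$ be a lift of a point of $F$, let $I=[\vartheta-1,\vartheta+1]$ and $\mathcal{A}_0=\{a\in\mathcal{A}_I:\vartheta\in E_a\}$, so $\#\mathcal{A}_0\ge2$. For $a\in\mathcal{A}_I\setminus\mathcal{A}_0$ the strict inequality $g_a<\rho_\tau$ holds at $\vartheta$, hence near $\vartheta$. So $\rho_\tau=\max_{a\in\mathcal{A}_0}g_a$ near $\vartheta$, and these $g_a$ all equal $\rho_\tau(\vartheta)$ at $\vartheta$. The quotient $(\rho_\tau(\vartheta+h)-\rho_\tau(\vartheta))/h$ is then the maximum of the quotients $(g_a(\vartheta+h)-g_a(\vartheta))/h$ for small $h>0$, and their minimum for small $h<0$. The right derivative is $\max_{\mathcal{A}_0}g_a'(\vartheta)$, the left derivative is $\min_{\mathcal{A}_0}g_a'(\vartheta)$, and they differ by \eqref{eq:transverse}.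
\end{proof}

\section{Density}\label{sec:density}

\subsection{Three facts about null sets}

``Null'' means of Lebesgue measure zero. We use the following facts.
\begin{itemize}
\item[(N1)] \emph{If $E\subset\mathbb{T}$ is null and $\gamma\colon E\to\mathbb{R}$ is Lipschitz, then $\gamma(E)$ is null.} Cover $E$ by arcs of total length less than $\delta$; the image of the part of $E$ in an arc has diameter at most $\operatorname{Lip}(\gamma)$ times the length of the arc.
\item[(N2)] \emph{(Sard's theorem in one variable.) If $H\subset\mathbb{R}$ is open and $\gamma\colon H\to\mathbb{R}$ is $C^1$, then $\gamma(\{\gamma'=0\})$ is null.} Cut a compact interval $Q\subset H$ into subintervals on which $\gamma'$ varies by less than $\delta$. A subinterval containing a zero of $\gamma'$ has image of length at most $\delta$ times its own, so the critical values coming from $Q$ have outer measure at most $\delta|Q|$.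
\item[(N3)] \emph{(Fubini.) A Borel set $B\subset\mathbb{R}^k$ that meets every line parallel to the $i$-th coordinate axis in a null set is null.}
\end{itemize}

\subsection{A family that separates forks}

Adding $\varepsilon\varphi$ to $\tau$ changes $S_\tau(z)-S_\tau(w)$ by $\varepsilon(S_\varphi(z)-S_\varphi(w))$. To break a tie $(z,w)$ we need $S_\varphi(z)\ne S_\varphi(w)$. Since we do not know where the ties will be, we want finitely many $\varphi$, chosen in advance, that serve for all forks.

\begin{lemma}\label{lem:sep}
There are real trigonometric polynomials $\varphi_1,\dots,\varphi_k$, depending only on $\lambda$ and $\ell$, such that for every fork $(z,w)$ there is $i$ with $S_{\varphi_i}(z)\ne S_{\varphi_i}(w)$.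
\end{lemma}

\begin{proof}
Let $\mu_z=\sum_{n\ge1}\lambda^{n-1}\delta_{z_{-n}}$, a finite measure on $\mathbb{T}$ with $S_\varphi(z)=\int\varphi\,d\mu_z$. Let $(z,w)$ be a fork; we claim that $\mu_z\ne\mu_w$. Since $T$ is injective on $\operatorname{Per}(T)$, one of $z_{-1},w_{-1}$ is not periodic, say $y=w_{-1}$. Then $\mu_w(\{y\})\ge1$. On the other hand $z_{-n}=y$ for at most one $n$, because $z_{-n}=z_{-m}=y$ with $n<m$ gives $T^{m-n}y=y$; and this $n$ is not $1$. So $\mu_z(\{y\})\le\lambda<1$, which proves the claim.

A finite Borel measure on $\mathbb{T}$ is determined by its integrals of continuous functions, and real trigonometric polynomials are dense in $C^0(\mathbb{T})$. So some such polynomial $\varphi$ has $S_\varphi(z)\ne S_\varphi(w)$, and by continuity the same $\varphi$ serves for all forks in a neighborhood of $(z,w)$. Finitely many of these neighborhoods cover the compact set $\mathcal{F}$.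
\end{proof}

From now on $\varphi_1,\dots,\varphi_k$ are fixed and $\tau_t=\tau+\sum_it_i\varphi_i$ for $t\in\mathbb{R}^k$.

\subsection{How a tie moves with the parameter}

Consider a one-parameter family $\tau_\varepsilon=\tau+\varepsilon\varphi$ and write $S_\varepsilon$, $\rho_\varepsilon$ for $S_{\tau_\varepsilon}$, $\rho_{\tau_\varepsilon}$. For fixed $\theta$, the function $\varepsilon\mapsto\rho_\varepsilon(\theta)$ is the maximum of the affine functions $S_\tau(z)+\varepsilon S_\varphi(z)$, so it is convex. Two optimal elements over $\theta$ with different values of $S_\varphi$ are two supporting lines of different slopes: a kink. Slopes of a convex function increase, so for given $q<q'$ the slope can jump across the interval $[q,q']$ at only one value of $\varepsilon$. The question is how this value depends on $\theta$. The following family can be solved by hand.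

\begin{example}\label{ex:tent}
Let $\ell=2$ and $c=\sum_n\lambda^{n-1}2^{-n}=1/(2-\lambda)$. For $u\in[-\frac12,\frac12]$ let $\varphi(u)=u$ if $|u|\le\frac13$ and $\varphi(u)=(1-2|u|)\operatorname{sign}u$ otherwise, and let $\tau(u)=-|u|-|\varphi(u)-u|$. Both are Lipschitz functions on $\mathbb{T}$. Fix $|\varepsilon|<\frac13$, let $f(v)=|v|-\varepsilon v$ for $v\in\mathbb{R}$, and let $\Delta(\theta)$ be the minimum of $f$ over the lifts of $\theta$; for $\theta\in[0,1)$,
\[
\Delta(\theta)=\min\{f(\theta),f(\theta-1)\}=\min\{(1-\varepsilon)\theta,\ (1+\varepsilon)(1-\theta)\}.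
\]
We have $\tau_\varepsilon(u)=-f(u)+\varepsilon(\varphi(u)-u)-|\varphi(u)-u|\le-f(u)\le-\Delta(u)$, and $\tau_\varepsilon(u)=-f(u)$ for $|u|\le\frac13$. Also $\Delta(Tu)\le2\Delta(u)$, because $f(2v)=2f(v)$. Hence $S_\varepsilon(z)\le-\sum_n\lambda^{n-1}2^{-n}\Delta(z_0)=-c\Delta(z_0)$. A minimizing lift $\vartheta$ is $\theta$ if $\theta\le\frac{1+\varepsilon}2$ and $\theta-1$ if $\theta\ge\frac{1+\varepsilon}2$. In both cases $|\vartheta|<\frac23$, so $z=(\vartheta2^{-n})_n$ gives equality, and
\[
\rho_\varepsilon(\theta)=c\,\max\{-\theta+\varepsilon\theta,\ -(1-\theta)+\varepsilon(\theta-1)\}.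
\]
For $\theta\in(\frac13,\frac23)$ this convex function of $\varepsilon$ has its kink at $\varepsilon=2\theta-1$, where the slope jumps from $c(\theta-1)$ to $c\theta$ and the branches $\zeta_1(\theta)$, $\zeta_0(\theta)$ tie. As $\theta$ runs over $(\frac13,\frac23)$ the kinks fill the whole parameter interval, as Lemma~\ref{lem:tie} demands. These ties are harmless. For $y\in M(\tau_\varepsilon)$ we have $-c\Delta(Ty)\le-(1+\lambda c)\Delta(y)=-2c\Delta(y)$; so $\Delta$ at least doubles along orbits in $K(\tau_\varepsilon)$, and $K(\tau_\varepsilon)=\{0\}$. The point to retain is that $\theta\mapsto\varepsilon=2\theta-1$ is Lipschitz: ties over a null set of $\theta$ occur only for a null set of $\varepsilon$.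
\end{example}

The Lipschitz dependence is general. The proof tests each of two kinks against an optimal element of the other, translated to the right fiber.

\begin{lemma}\label{lem:kink}
Let $\tau,\varphi$ be Lipschitz, $\mathcal{E}\subset\mathbb{R}$ a bounded interval, $L=\sup_{\varepsilon\in\mathcal{E}}\operatorname{Lip}(\tau_\varepsilon)/(\ell-\lambda)$, and $q<q'$. Call $(\varepsilon,\theta)\in\mathcal{E}\times\mathbb{T}$ a \emph{kink} if there are $z,w\in\operatorname{Opt}(\tau_\varepsilon)$ over $\theta$ with $S_\varphi(z)\ge q'$ and $S_\varphi(w)\le q$. Any two kinks $(\varepsilon,\theta)$, $(\varepsilon',\theta')$ satisfy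
\[
|\varepsilon'-\varepsilon|\le\frac{2L}{q'-q}\,d(\theta,\theta').
\]
Consequently, if $E\subset\mathbb{T}$ is null, the set of $\varepsilon\in\mathcal{E}$ such that $(\varepsilon,\theta)$ is a kink for some $\theta\in E$ is null.
\end{lemma}

\begin{proof}
Let $z,w$ and $z',w'$ be the optimal elements attached to the two kinks. Assume $\varepsilon'\ge\varepsilon$, and write $\theta'=\theta+s$ with $|s|=d(\theta,\theta')$. The element $z+s$ lies over $\theta'$ and $w'-s$ lies over $\theta$. Using \eqref{eq:lip} and $S_{\varepsilon'}=S_\varepsilon+(\varepsilon'-\varepsilon)S_\varphi$,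
\begin{align*}
\rho_{\varepsilon'}(\theta')&\ge S_{\varepsilon'}(z+s)\ge S_{\varepsilon'}(z)-L|s|=S_\varepsilon(z)+(\varepsilon'-\varepsilon)S_\varphi(z)-L|s|\\
&\ge\rho_\varepsilon(\theta)+(\varepsilon'-\varepsilon)q'-L|s|,\\
\rho_\varepsilon(\theta)&\ge S_\varepsilon(w'-s)\ge S_\varepsilon(w')-L|s|=S_{\varepsilon'}(w')-(\varepsilon'-\varepsilon)S_\varphi(w')-L|s|\\
&\ge\rho_{\varepsilon'}(\theta')-(\varepsilon'-\varepsilon)q-L|s|.
\end{align*}
Adding the two inequalities gives $0\ge(\varepsilon'-\varepsilon)(q'-q)-2L|s|$. So the set of kinks is the graph of a Lipschitz function $\theta\mapsto\varepsilon$ defined on a subset of $\mathbb{T}$, and (N1) gives the last claim.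
\end{proof}

This is the only place where $\tau$ must be Lipschitz. With a weaker modulus of continuity the same computation bounds $|\varepsilon'-\varepsilon|$ by that modulus, and a merely continuous function can map a null set onto an interval, as the Cantor function does.

\subsection{Condition (Inj) holds for almost every parameter}

To apply Lemma~\ref{lem:kink} we need a null set $E$ that contains $K(\tau_t)$ and does not depend on $t$. If $M(\tau_t)$ misses an interval, then so does $M(\tau_{t'})$ for nearby $t'$, and the points whose orbits avoid an interval form a null set, like the Cantor set of Example~\ref{ex:bad}(ii). The remaining case $M(\tau_t)=\mathbb{T}$, as in Example~\ref{ex:bad}(i), must be treated separately.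

\begin{proposition}\label{prop:inj}
For every Lipschitz $\tau$, the function $\tau_t$ satisfies \emph{(Inj)} for almost every $t\in\mathbb{R}^k$.
\end{proposition}

\begin{proof}
\emph{Step 1: the set $Z=\{t:M(\tau_t)=\mathbb{T}\}$ is null.} Fix a fork $(z,w)$. If $t\in Z$, every element of $\widehat{\mathbb{T}}$ is optimal for $\tau_t$ by Lemma~\ref{lem:basic}(b), so $S_{\tau_t}(z)=S_{\tau_t}(w)$. The function $t\mapsto S_{\tau_t}(z)-S_{\tau_t}(w)$ is affine, and nonconstant by Lemma~\ref{lem:sep}. So $Z$ lies in a hyperplane.

\emph{Step 2: a null set containing $K(\tau_t)$.} Let $t_0\notin Z$ and $y\notin M(\tau_{t_0})$. By Lemma~\ref{lem:basic}(a) the set $\{(t,y'):y'\notin M(\tau_t)\}$ is open. So there are a bounded open cube $V\ni t_0$ with sides parallel to the axes and an open arc $J\ni y$ such that $M(\tau_t)\cap J=\emptyset$ for all $t\in V$. Countably many such cubes cover $\mathbb{R}^k\setminus Z$, so it suffices to treat one pair $(V,J)$. For $t\in V$,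
\[
K(\tau_t)\subset N_J:=\{y:\ T^ny\notin J\text{ for all }n\ge0\}.
\]
The set $N_J$ is closed. It is null: $J$ contains an interval $W=[j\ell^{-m},(j+1)\ell^{-m})$, and $T^{im}y\in W$ exactly when the digits in positions $im+1,\dots,(i+1)m$ of the base-$\ell$ expansion of $y$ form one particular word. The points with $T^{im}y\notin W$ for $0\le i<n$ thus form $(\ell^m-1)^n$ intervals of length $\ell^{-mn}$, of total measure $(1-\ell^{-m})^n\to0$.

\emph{Step 3: covering the bad parameters.} For $1\le i\le k$ and rationals $q<q'$, let $B_{i,q,q'}$ be the set of $t\in V$ for which there are $z,w\in\operatorname{Opt}(\tau_t)$ with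
\[
z_0=w_0\in N_J,\qquad S_{\varphi_i}(z)\ge q',\qquad S_{\varphi_i}(w)\le q .
\]
Suppose (Inj) fails for $\tau_t$, $t\in V$. Then $\tau_t$ has a tie $(z,w)$ over a point of $K(\tau_t)\subset N_J$. By Lemma~\ref{lem:sep} there is $i$ with $S_{\varphi_i}(z)\ne S_{\varphi_i}(w)$; exchanging $z$ and $w$ if necessary and choosing rationals between the two values, we find that $t$ lies in one of the countably many sets $B_{i,q,q'}$.

Each $B_{i,q,q'}$ is closed in $V$: if $t^j\to t$ in $V$ with witnesses $z^j,w^j$, then limit points $z,w$ in the compact space $\widehat{\mathbb{T}}$ are witnesses for $t$, by Lemma~\ref{lem:basic}(a) and because $N_J$ is closed. A line parallel to the $i$-th axis meets $V$ in a bounded interval or not at all, and along it $\tau_t$ is a family $\tilde\tau+\varepsilon\varphi_i$ with $\varepsilon=t_i$ and $\tilde\tau$ Lipschitz. The intersection of the line with $B_{i,q,q'}$ is the set of $\varepsilon$ that have a kink over a point of $N_J$, which is null by Lemma~\ref{lem:kink}. By (N3), $B_{i,q,q'}$ is null.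
\end{proof}

\subsection{Condition (Tr) holds for almost every parameter}

There are uncountably many forks, but once (Inj) holds every tie lies on a pair of branches $(\zeta_a,\zeta_b)$, and there are only countably many such pairs, independent of $\tau$. For each pair we remove the parameters at which the graphs of the two branches are tangent.

\begin{proposition}\label{prop:tr}
For every $\tau\in C^1$, we have $\tau_t\in\mathcal{U}$ for almost every $t\in\mathbb{R}^k$.
\end{proposition}

\begin{proof}
Let $a,b\in\mathcal{P}$ have classes $x,y$. The difference $\zeta_a(\vartheta)_{-1}-\zeta_b(\vartheta)_{-1}=\beta x-\beta y+(b-a)/\ell$ does not depend on $\vartheta$. Call $(a,b)$ \emph{admissible} if it is nonzero in $\mathbb{T}$; then $(\zeta_a(\vartheta),\zeta_b(\vartheta))$ is a fork for every $\vartheta$. Fix an admissible pair. For $\psi\in C^1$ let $D_\psi(\vartheta)=S_\psi(\zeta_a(\vartheta))-S_\psi(\zeta_b(\vartheta))$, a $C^1$ function of $\vartheta$ that is linear in $\psi$, and let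
\[
D(\vartheta,t)=D_{\tau_t}(\vartheta)=D_\tau(\vartheta)+\sum_jt_jD_{\varphi_j}(\vartheta).
\]
By Lemma~\ref{lem:sep} the open sets $H_i=\{\vartheta:D_{\varphi_i}(\vartheta)\ne0\}$, $1\le i\le k$, cover $\mathbb{R}$. Let $B_{a,b,i}$ be the set of $t$ such that $D(\vartheta,t)=\partial_\vartheta D(\vartheta,t)=0$ for some $\vartheta\in H_i$. It is the projection of a closed subset of $H_i\times\mathbb{R}^k$, hence a countable union of compact sets, hence Borel. Fix $t_j$ for $j\ne i$ and define on $H_i$ the $C^1$ function
\[
\gamma=-\Big(D_\tau+\sum_{j\ne i}t_jD_{\varphi_j}\Big)\Big/D_{\varphi_i}.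
\]
Then $D=D_{\varphi_i}\cdot(t_i-\gamma)$ and $\partial_\vartheta D=D'_{\varphi_i}\cdot(t_i-\gamma)-D_{\varphi_i}\gamma'$ on $H_i$. Both vanish at $\vartheta$ if and only if $t_i=\gamma(\vartheta)$ and $\gamma'(\vartheta)=0$. So each slice of $B_{a,b,i}$ parallel to the $i$-th axis is the set of critical values of a $C^1$ function, null by (N2), and $B_{a,b,i}$ is null by (N3).

By Proposition~\ref{prop:inj}, for almost every $t$ the function $\tau_t$ satisfies (Inj) and $t$ lies in none of the countably many sets $B_{a,b,i}$. Let $t$ be such a parameter, let $(z,w)$ be a tie of $\tau_t$, and let $\vartheta$ be a lift of $z_0$. By Proposition~\ref{prop:finitemax}(c), $z=\zeta_a(\vartheta)$ and $w=\zeta_b(\vartheta)$ for some $a,b\in\mathcal{P}$, and $(a,b)$ is admissible since $z_{-1}\ne w_{-1}$. Both elements are optimal over the same point, so $D(\vartheta,t)=0$. As $\vartheta$ lies in some $H_i$ and $t\notin B_{a,b,i}$, we get $S'_{\tau_t}(z)-S'_{\tau_t}(w)=\partial_\vartheta D(\vartheta,t)\ne0$. Thus (Tr) holds, and $\tau_t\in\mathcal{U}^+$ for almost every $t$.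

Apply this to $-\tau$ and note that $-\tau_t=(-\tau)_{-t}$: for almost every $t$, both $\tau_t$ and $-\tau_t$ belong to $\mathcal{U}^+$.
\end{proof}

\section{Proofs of the main theorems}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The set $\mathcal{U}$ is open by Lemma~\ref{lem:open}. A set of full measure in $\mathbb{R}^k$ contains points arbitrarily close to $0$, and $\tau_t\to\tau$ in $C^1$ as $t\to0$; so $\mathcal{U}$ is dense by Proposition~\ref{prop:tr}. Let $\tau\in\mathcal{U}$. For the upper boundary, (1) is Proposition~\ref{prop:finitemax}(a). Property (2) is Proposition~\ref{prop:shape}: for $x\in K(\tau)$ the set $\Phi_x([s_1,s_2])$ is a piece of the unstable manifold of the orbit of $P_x$, by Lemma~\ref{lem:unstable}(b), and this orbit is contained in the upper boundary. The lower boundary for $\tau$ is the reflection of the upper boundary for $-\tau\in\mathcal{U}^+$.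
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
(a) The first statement is Proposition~\ref{prop:tr}, with the polynomials of Lemma~\ref{lem:sep}. For $\tau\in X$ we have $\tau_t\in X$, and $\tau_t\to\tau$ in $X$ as $t\to0$ because the vector operations of $X$ are continuous; so $\mathcal{U}\cap X$ is dense in $X$. It is open as the preimage of $\mathcal{U}$ under the continuous inclusion $X\to C^1$.

(b) By Lemma~\ref{lem:lock}, finiteness of $K(\tau)$ is condition (Inj). It is open in $C^0$ by Lemma~\ref{lem:open}, and it holds for almost every $\tau_t$ when $\tau$ is Lipschitz by Proposition~\ref{prop:inj}. So every Lipschitz function is a uniform limit of functions satisfying (Inj), and Lipschitz functions are dense in $C^0$. The last statement is Proposition~\ref{prop:finitemax}(a),(b) together with Lemma~\ref{lem:unstable}(b).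

(c) The first two properties are equivalent by Lemma~\ref{lem:lock}. If they hold, $K$ is constant on a $C^0$-neighborhood of $\tau$ by Lemma~\ref{lem:lock}(iv), hence on a $C^r$-neighborhood. Conversely, suppose that $K$ is constant on a $C^r$-neighborhood of $\tau$. Condition (Inj) is dense in $C^r$: for $r\ge1$ by Proposition~\ref{prop:inj}, since $\tau_t\to\tau$ in $C^r$, and for $r=0$ by (b). So the neighborhood contains some $\tau'$ satisfying (Inj), and $K(\tau)=K(\tau')$ is finite.

(d) Take $F=F(\tau)$ as in Proposition~\ref{prop:shape}: $\rho^+$ is $C^1$ off $F$, and at each point of $F$ the left derivative is strictly smaller than the right one. Since $\rho^-_\tau=-\rho^+_{-\tau}$ and $-\tau\in\mathcal{U}^+$, the same holds for $\rho^-$ with $F(-\tau)$ and the inequality reversed.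
\end{proof}

\begin{thebibliography}{9}

\bibitem{BKRU}
Rodrigo Bam\'on, Jan Kiwi, Juan Rivera-Letelier, Richard Urz\'ua,
\emph{On the Topology of Solenoidal Attractors of the Cylinder},
arXiv:math/0403523 (2004).

\end{thebibliography}
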